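\title{Torsion in abelianizations of finitely presented subgroups of Thompson's group $F$}

\begin{abstract}
We construct a finitely presented subgroup of Thompson's group $F$ whose abelianization is $\mathbb{Z}^2\oplus\mathbb{Z}/2$. Hence not every finitely presented subgroup of $F$ has torsion-free abelianization. The group is an ascending HNN extension of a subgroup of index $2$ in the Brown--Thompson group $F_4$. The same construction, applied to the groups $F_{2^k}$, realizes every finite abelian group as the torsion subgroup of the abelianization of a subgroup of $F$ of type $F_\infty$. It also shows that a finitely generated abelian group is the abelianization of a finitely presented subgroup of $F$ if and only if it is trivial or infinite.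
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $A=\mathbb{Z}[1/2]$ be the ring of dyadic rationals. \emph{Thompson's group} $F$ is the group, under composition, of the piecewise linear homeomorphisms of $[0,1]$ that have finitely many breakpoints, all in $A$, and whose slopes are integer powers of $2$. For a group $H$ we write $H'=[H,H]$ for the commutator subgroup and $H^{\mathrm{ab}}=H/H'$ for the abelianization. We answer the following question from \cite{BNR}.

\begin{quote}
\emph{Does every finitely presented subgroup of $F$ have torsion-free abelianization?}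
\end{quote}

The group $F$ is torsion-free: its elements are increasing, so $f(x)>x$ implies $f^m(x)>x$ for all $m\ge1$, and the same holds with the inequalities reversed. A subgroup $H$ has torsion in $H^{\mathrm{ab}}$ when some $h\in H$ is not a product of commutators in $H$ although a proper power of $h$ is. This does happen for finitely generated subgroups, and Example~\ref{ex:wreath} exhibits one.

For finitely presented subgroups the first evidence suggests the answer yes. For $n\ge2$ let $F_n$ be the \emph{Brown--Thompson group} of piecewise linear homeomorphisms of $[0,1]$ with finitely many breakpoints, all in $\mathbb{Z}[1/n]$, and slopes integer powers of $n$. Then $F_2=F$, and for $n=2^k$ we have $\mathbb{Z}[1/n]=A$ and $F_n\le F$. These subgroups are finitely presented, and $F_n^{\mathrm{ab}}\cong\mathbb{Z}^n$ \cite{Brown}. For $n=2^k$, every group between $F_n'$ and $F_n$ has free abelian abelianization (Corollary~\ref{cor:between}). The shortest relation that creates torsion in an abelianization, $tbt^{-1}=b^{-1}$, has no solution in $F$ with $b\ne1$ (Remark~\ref{rem:klein}). Finally, the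 group of Example~\ref{ex:wreath} is not finitely presented. The answer is nevertheless no.

\begin{theorem}\label{thm:A}
The group $F$ has a finitely presented subgroup $H$, indeed one of type $F_\infty$, with $H^{\mathrm{ab}}\cong\mathbb{Z}^2\oplus\mathbb{Z}/2$. It is an ascending HNN extension of a subgroup of index $2$ in $F_4$.
\end{theorem}

\begin{theorem}\label{thm:B}
For every finite abelian group $T$ there is a subgroup $H\le F$ of type $F_\infty$ such that the torsion subgroup of $H^{\mathrm{ab}}$ is isomorphic to $T$.
\end{theorem}

\begin{theorem}\label{thm:C}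
A finitely generated abelian group $Q$ is the abelianization of a finitely presented subgroup of $F$ if and only if $Q=0$ or $Q$ is infinite. The same holds with ``finitely generated'' or ``of type $F_\infty$'' in place of ``finitely presented''.
\end{theorem}

The idea is as follows. If $H$ is an ascending HNN extension of $B$ with stable letter $t$, then $H^{\mathrm{ab}}$ is the direct sum of $\mathbb{Z}$ and the largest quotient of $B^{\mathrm{ab}}$ on which conjugation by $t$ acts trivially. This quotient can have torsion even if $B^{\mathrm{ab}}$ has none. So we look for a finitely presented $B\le F$ and an element $t$ that conjugates $B$ into itself and twists $B^{\mathrm{ab}}$. Since $4\equiv1\pmod 3$, elements of $F_4$ preserve the residue class modulo $3$ of a dyadic rational, and adding up the changes of slope over the breakpoints in each class gives homomorphisms $N_0,N_1,N_2\colon F_4\to\mathbb{Z}$. A map of slope $1/2$, which is allowed in $F$ but not in $F_4$, interchanges the classes $1$ and $2$ and thus changes the sign of $N_1-N_2$. For $n=2^k$, halving permutes the classes modulo $2^k-1$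 in cycles of length up to $k$, and these cycles produce the torsion of higher order.

Section~\ref{sec:background} collects the background, and Section~\ref{sec:invariants} defines the invariants and the element $t$. Section~\ref{sec:example} finds the element of order $2$ by hand and isolates the two facts that remain; they are proved in Sections~\ref{sec:commutator} and~\ref{sec:hnn}. Theorems~\ref{thm:B} and~\ref{thm:C} are proved in Sections~\ref{sec:cyclic} and~\ref{sec:classification}. About Thompson groups, Theorems~\ref{thm:A} and~\ref{thm:B} use only Theorem~\ref{thm:brown}. Theorem~\ref{thm:C} contains Theorem~\ref{thm:B}, but its proof also needs the $\Sigma$-invariants of $F_n$.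

\section{Piecewise linear maps, finiteness properties and HNN extensions}\label{sec:background}

\subsection{Piecewise linear maps}

Products of maps are compositions, and $[u,v]=uvu^{-1}v^{-1}$. The \emph{support} of a homeomorphism $g$ is $\operatorname{supp}g=\{x: g(x)\ne x\}$. We say that $g$ is \emph{compactly supported} in an open set $U$ if the closure of $\operatorname{supp}g$ is a compact subset of $U$. Maps with disjoint supports commute, and $\operatorname{supp}(tgt^{-1})=t(\operatorname{supp}g)$. One-sided derivatives are written $g'(x^\pm)$.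

\begin{lemma}\label{lem:leftend}
Let $1\ne g\in F$ and $p=\inf\operatorname{supp}g$. Then $p<1$, $g$ fixes $[0,p]$ pointwise, and $g'(p^+)\neq1$.
\end{lemma}

\begin{proof}
The fixed point set of $g$ is closed and contains $0$, $1$ and $[0,p)$; this gives the first two claims. The map $g$ is affine on some $[p,p+\varepsilon]$. If its slope there were $1$, it would fix $[p,p+\varepsilon]$ pointwise, contrary to the choice of $p$.
\end{proof}

Let $n=2^k$ with $k\ge1$, and put $\ell=n-1$. Two arithmetic facts are used throughout. First,
\begin{equation}\label{eq:power}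
n^e\equiv1\pmod{\ell A}\qquad\text{for all }e\in\mathbb{Z},
\end{equation}
because $\ell$ divides $n^e-1$ for $e\ge0$ and $n^{-e}-1=-n^{-e}(n^e-1)$. Second, $\ell A\cap\mathbb{Z}=\ell\mathbb{Z}$, because $\ell$ is odd. A \emph{$PL_n$-map} is a piecewise linear homeomorphism between nondegenerate closed intervals with endpoints in $A$ that has finitely many breakpoints, all in $A$, and slopes integer powers of $n$. Thus $F_n$ consists of the $PL_n$-maps from $[0,1]$ to itself.

\begin{lemma}\label{lem:plmaps}
Let $[a,b]$ and $[c,d]$ be nondegenerate intervals with endpoints in $A$.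
\begin{enumerate}
\item[(a)] A $PL_n$-map $\theta\colon[a,b]\to[c,d]$ satisfies $\theta(A\cap[a,b])=A\cap[c,d]$, and $\theta(x)-c\equiv x-a\pmod{\ell A}$ for $x\in A\cap[a,b]$. Inverses and composites of $PL_n$-maps are $PL_n$-maps.
\item[(b)] If $(b-a)-(d-c)\in\ell A$, then there is a $PL_n$-map $[a,b]\to[c,d]$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $a=x_0<\dots<x_r=b$ be points of $A$ that include all breakpoints. On $[x_{j-1},x_j]$ we have $\theta(x)=\theta(x_{j-1})+n^{e_j}(x-x_{j-1})$. Starting from $\theta(x_0)=c$, induction on $j$ shows that $\theta(x_j)\in A$, that $\theta(x)\in A$ if and only if $x\in A$, and, by \eqref{eq:power}, that the congruence holds. The breakpoints of $\theta^{-1}$ are images under $\theta$ of breakpoints of $\theta$, and a breakpoint of $\theta_2\theta_1$ is a breakpoint of $\theta_1$ or the preimage under $\theta_1$ of a breakpoint of $\theta_2$. All of these lie in $A$.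

(b) Choose $s$ with $a,b,c,d\in n^{-s}\mathbb{Z}$, and cut the intervals into $M_1=n^s(b-a)$ and $M_2=n^s(d-c)$ pieces of length $n^{-s}$. Then $M_1-M_2\in\ell A\cap\mathbb{Z}=\ell\mathbb{Z}$. Cutting one piece into $n$ equal parts raises the number of pieces by $\ell$, so we can make the two numbers equal. All pieces have endpoints in $A$ and length a power of $n$. Map pieces to pieces affinely, in order.
\end{proof}

For $n=2$ the condition in (b) is empty. Hence the group $PL_2([a,b])$ of $PL_2$-maps from $[a,b]$ to itself is conjugate to $F$ by a $PL_2$-map, and so is isomorphic to $F$. Copies of $F$ acting on $r$ disjoint intervals in $[0,1]$ with dyadic endpoints give an embedding of $F^r$ in $F$. As $F$ is torsion-free and nontrivial, $\mathbb{Z}^r$ embeds in $F$ as well.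

\subsection{Finiteness properties}

A group $\Gamma$ is \emph{of type $F_m$} if there is a $K(\Gamma,1)$-complex with finite $m$-skeleton, and \emph{of type $F_\infty$} if it is of type $F_m$ for all $m$ (equivalently, if some $K(\Gamma,1)$ has finitely many cells in each dimension). Type $F_1$ means finitely generated, and type $F_2$ means finitely presented. A subgroup of finite index in a group of type $F_m$ is of type $F_m$, as one sees by passing to a finite cover. A finite direct product of groups of type $F_m$ is of type $F_m$, as one sees from the product complex.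

\begin{theorem}[Brown {\cite[\S4]{Brown}}]\label{thm:brown}
For $n\ge2$ the group $F_n$ is of type $F_\infty$, and it has the presentation
\[
\langle x_0,x_1,x_2,\dots\mid x_i^{-1}x_jx_i=x_{j+n-1}\ \text{ for } i<j\rangle .
\]
\end{theorem}

In the abelianization the relations become $x_j=x_{j+n-1}$ for $j\ge1$. So $F_n^{\mathrm{ab}}$ is free abelian on the images of $x_0,\dots,x_{n-1}$, that is, $F_n^{\mathrm{ab}}\cong\mathbb{Z}^n$.

\subsection{Ascending HNN extensions and coinvariants}

Let $\varphi\colon B\to B$ be an injective endomorphism of a group $B$. The \emph{ascending HNN extension} of $B$ along $\varphi$ is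
\[
B*_\varphi=\langle B,t\mid tbt^{-1}=\varphi(b)\ \text{ for } b\in B\rangle .
\]
If $\varphi$ is an automorphism, this is the semidirect product $B\rtimes\mathbb{Z}$. For an abelian group $M$ with an endomorphism $\sigma$, we call $M/(\sigma-1)M$ the group of \emph{coinvariants}; it is the largest quotient of $M$ on which $\sigma$ induces the identity.

\begin{lemma}\label{lem:hnn}
\begin{enumerate}
\item[(a)] Every element of $B*_\varphi$ has the form $t^{-i}bt^j$ with $i,j\ge0$ and $b\in B$.
\item[(b)] If $\varphi_*$ is the map induced by $\varphi$ on $B^{\mathrm{ab}}$, then $(B*_\varphi)^{\mathrm{ab}}\cong\mathbb{Z}\oplus B^{\mathrm{ab}}/(\varphi_*-1)B^{\mathrm{ab}}$.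
\item[(c)] If $B$ is finitely presented, or of type $F_\infty$, then so is $B*_\varphi$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The set of such elements contains $1$ and is closed under left multiplication by $t^{-1}$. It is closed under left multiplication by $t$, because $t\cdot t^{-i}bt^j$ equals $t^{-(i-1)}bt^j$ if $i\ge1$ and $\varphi(b)t^{j+1}$ if $i=0$. It is closed under left multiplication by $b'\in B$, because $b't^{-i}=t^{-i}\varphi^i(b')$.

(b) Abelianizing the presentation gives $B^{\mathrm{ab}}\oplus\mathbb{Z}$ modulo the relations $b=\varphi(b)$.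

(c) A finite presentation of $B$, the letter $t$, and the relations $tbt^{-1}=\varphi(b)$ for the finitely many generators $b$ present $B*_\varphi$. An HNN extension whose base and associated subgroup are of type $F_\infty$ is of type $F_\infty$, see \cite[\S7.2--7.3]{Geoghegan}; here both groups are isomorphic to $B$.
\end{proof}

The simplest torsion in coinvariants occurs for $M=\mathbb{Z}$ and $\sigma=-1$, where the coinvariants are $\mathbb{Z}/2$. This case cannot be realized literally in $F$.

\begin{remark}\label{rem:klein}
Suppose $tbt^{-1}=b^{-1}$ with $t,b\in F$ and $b\ne1$. Then $t(\operatorname{supp}b)=\operatorname{supp}b^{-1}=\operatorname{supp}b$, so $t$ fixes $p=\inf\operatorname{supp}b$. The chain rule at $p^+$ gives $b'(p^+)=b'(p^+)^{-1}$, which contradicts Lemma~\ref{lem:leftend}.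
\end{remark}

With an abelian base of infinite rank, torsion does appear, at the price of finite presentability.

\begin{example}\label{ex:wreath}
Let $s\in F$ have slopes $2,1,\frac12$ on $[0,\frac14]$, $[\frac14,\frac12]$, $[\frac12,1]$. Then $s(x)>x$ on $(0,1)$ and $s(\frac14)=\frac12$. Let $b\ne1$ be supported in $[\frac14,\frac12]$. The conjugates $b_i=s^ibs^{-i}$ have disjoint supports and infinite order, so they form a basis of a free abelian group $M$, which we identify with $\mathbb{Z}[s^{\pm1}]$ by $b_i\mapsto s^i$. Since $M$ fixes $\frac14$ and no nontrivial power of $s$ does, $W=\langle b,s\rangle=M\rtimes\langle s\rangle$. Let $J=(2,s-1)$ be the ideal of Laurent polynomials with even coefficient sum. The group $W_0=J\rtimes\langle s\rangle$ has index $2$ in $W$ and is generated by $s$, $b^2$ and $b_1b_0^{-1}$. By Lemma~\ref{lem:hnn}(b), $W_0^{\mathrm{ab}}\cong\mathbb{Z}\oplus J/(s-1)J$. The class of $s-1$ has order $2$, because $2\in J$ and $1\notin J$.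

The group $W_0$ is not finitely presented. Otherwise $W$, which contains it with finite index, would be finitely presented, and in the presentation $W=\langle b,s\mid [b,s^ibs^{-i}]=1,\ i\ge1\rangle$ the relations with $i\le r$ would suffice for some $r$. These relations define the group $R\rtimes\langle s\rangle$, where $R=\langle b_i\ (i\in\mathbb{Z})\mid[b_i,b_j]=1\text{ for }|i-j|\le r\rangle$. Killing all $b_i$ except $b_0$ and $b_{r+1}$ maps $R$ onto a free group of rank $2$, so $b_0$ and $b_{r+1}$ do not commute in $R$, whereas they commute in $W$.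
\end{example}

We therefore want a base group $B$ that is itself finitely presented, and in which the inversion $tut^{-1}=u^{-1}$ holds only modulo $B'$. This requires a nonabelian $B$ with a concrete description of $B^{\mathrm{ab}}$.

\section{Jumps, residue classes and the halving map}\label{sec:invariants}

Fix $k\ge1$, and let $n=2^k$, $\ell=n-1$ and $G=F_n$. We extend each element of $G$ by the identity to a homeomorphism of $\mathbb{R}$.

\subsection{The invariants}

The slopes at the endpoints give two homomorphisms $G\to\mathbb{Z}$,
\[
\lambda_0(g)=\log_n g'(0^+),\qquad \lambda_1(g)=\log_n g'(1^-).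
\]
As $G^{\mathrm{ab}}$ has rank $n$, there are $n-2$ further independent ones. They come from the breakpoints. For $x\in A$ define the \emph{jump} of $g$ at $x$ by
\[
J_x(g)=\log_n\bigl(g'(x^+)/g'(x^-)\bigr)\in\mathbb{Z}.
\]
It vanishes unless $x$ is a breakpoint of the extended map; in particular $J_0=\lambda_0$ and $J_1=-\lambda_1$. The chain rule gives
\begin{equation}\label{eq:chain}
J_x(gh)=J_{h(x)}(g)+J_x(h).
\end{equation}
A single jump is not a homomorphism, because $h$ moves $x$. But the sum of the jumps over a $G$-invariant subset of $A$ is one, and residue classes modulo $\ell$ are invariant subsets.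

Let $C=A/\ell A$, and write $\overline{x}$ for the class of $x\in A$. The map $\mathbb{Z}/\ell\to C$ is injective because $\ell A\cap\mathbb{Z}=\ell\mathbb{Z}$, and surjective because $\overline{m/n^s}=\overline{m}$ by \eqref{eq:power}. So $C\cong\mathbb{Z}/\ell$ is a ring in which $2$ is invertible, and the class of $m/n^s$ is $m$ modulo $\ell$. Each class is a translate of $\ell A$, hence dense in $\mathbb{R}$. By Lemma~\ref{lem:plmaps}(a), every $g\in G$ permutes $A$ and satisfies $\overline{g(x)}=\overline{x}$.

To record the sums of jumps over all classes at once, let $\mathbb{Z}[C]=\mathbb{Z}[X]/(X^\ell-1)$ be the group ring of the additive group $C$, with basis $X^i$, $i\in C$. Define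
\[
N(g)=\sum_{x\in A}J_x(g)X^{\overline{x}},\qquad \Theta=(\lambda_0,\lambda_1,N),
\]
and let $N_i(g)$ be the coefficient of $X^i$ in $N(g)$. By \eqref{eq:chain} and $\overline{h(x)}=\overline{x}$,
\[
N(gh)=\sum_xJ_{h(x)}(g)X^{\overline{h(x)}}+\sum_xJ_x(h)X^{\overline{x}}=N(g)+N(h),
\]
so $N$ and $\Theta$ are homomorphisms. The extended map has slope $1$ far to the left and far to the right, so $\sum_xJ_x(g)=0$. Hence $N(g)$ lies in the \emph{augmentation ideal} $I$ of elements with coefficient sum $0$. The elements $d_i=X^i-1$ with $0\neq i\in C$ form a basis of $I$. Each is a multiple of $X-1$, so $I=(X-1)\mathbb{Z}[C]$, and $I^2=(X-1)^2\mathbb{Z}[C]$ is spanned by the elements $X^i(X-1)^2$. We recall the description of $I^2$.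

\begin{lemma}\label{lem:I2}
The additive map $\mu\colon\mathbb{Z}[C]\to C$, $\sum c_iX^i\mapsto\sum c_i\,i$, induces an isomorphism $I/I^2\cong C$. Hence $I^2=I\cap\ker\mu$, $\ell I\subseteq I^2$, and $I^2$ is free abelian of rank $\ell-1=n-2$.
\end{lemma}

\begin{proof}
We have $\mu(X^i(X-1)^2)=(i+2)-2(i+1)+i=0$ and $\mu(X-1)=1$, so $\mu$ induces a surjection $I/I^2\to C$. Since $X^i(X-1)\equiv X-1\pmod{I^2}$, the group $I/I^2$ is generated by $X-1$, and $\ell(X-1)\equiv\sum_{i=0}^{\ell-1}X^i(X-1)=X^\ell-1=0$. So $I/I^2$ has at most $\ell$ elements.
\end{proof}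

\subsection{Bumps}

For $a,h\in A$ with $h>0$ and $[a,a+(n+1)h]\subseteq[0,1]$, let $\beta_{a,h}\in G$ be the identity outside $[a,a+(n+1)h]$, with slope $n$ on $[a,a+h]$ and slope $1/n$ on $[a+h,a+(n+1)h]$. The two pieces have images of lengths $nh$ and $h$, which add up to $(n+1)h$, so this \emph{bump} is well defined. Its jumps are $+1,-2,+1$ at $a$, $a+h$, $a+(n+1)h$. As $n+1\equiv2\pmod\ell$,
\begin{equation}\label{eq:bump}
N(\beta_{a,h})=X^{\overline{a}}\bigl(X^{\overline{h}}-1\bigr)^2 .
\end{equation}

\begin{lemma}\label{lem:bumps}
For every nonempty open set $U\subseteq(0,1)$ and every $v\in I^2$ there is $w\in G$, compactly supported in $U$, with $N(w)=v$.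
\end{lemma}

\begin{proof}
The elements compactly supported in $U$ form a subgroup, so their $N$-values form a subgroup of $I$. Given $i\in C$, choose $a\in U\cap A$ with $\overline{a}=i$, and $h=n^{-s}$ so small that $[a,a+(n+1)h]\subseteq U$. Since $\overline{h}=1$, formula \eqref{eq:bump} gives $N(\beta_{a,h})=X^i(X-1)^2$, and these elements span $I^2$.
\end{proof}

\subsection{The halving map}

Conjugation by an element of $G$ acts trivially on $G^{\mathrm{ab}}$, so the stable letter must come from outside $G$. Multiplication by $1/2$ permutes $C$, and we let $\sigma$ be the ring automorphism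
\[
\sigma\colon\mathbb{Z}[C]\to\mathbb{Z}[C],\qquad X^i\mapsto X^{i/2}.
\]
It preserves $I$ and $I^2$. To realize $\sigma$ we conjugate by a map that has slope $1/2$ on all of $[0,1]$; a constant slope guarantees that the conjugate of $g\in G$ has the same slopes as $g$. Such a map cannot preserve $[0,1]$, so we work in $PL_2([-1,2])\cong F$ and regard $G$ as a subgroup of it. Put $c=\ell/2^{k+1}$, so that $c\in\ell A$ and $0<c<\frac12$. Let $t\in PL_2([-1,2])$ be the identity outside $[-c,\frac32-c]$ and
\[
t(x)=\begin{cases}
2x+c & \text{on }[-c,0],\\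
c+x/2 & \text{on }[0,1],\\
2x+c-\frac32 & \text{on }[1,\frac32-c].
\end{cases}
\]
The formulas agree at $0$ and at $1$, where the values are $c$ and $c+\frac12$, and they fix $-c$ and $\frac32-c$. Only the behavior of $t$ on $[0,1]$ matters below.

\begin{lemma}\label{lem:halving}
For $g\in G$ we have $tgt^{-1}\in G$ and $\Theta(tgt^{-1})=(0,0,\sigma N(g))$.
\end{lemma}

\begin{proof}
The map $tgt^{-1}$ is supported in $t([0,1])=[c,c+\frac12]\subset(0,1)$, so $\lambda_0$ and $\lambda_1$ vanish on it. Since $t$ is affine on $[0,1]$, the slope of $tgt^{-1}$ at $t(x)$ is the slope of $g$ at $x$ for $x\in[0,1]$, and outside $t([0,1])$ the slope is $1$, as is the slope of $g$ outside $[0,1]$. So $tgt^{-1}$ has slopes that are powers of $n$ and breakpoints in $t(A\cap[0,1])\subseteq A$, and $J_{t(x)}(tgt^{-1})=J_x(g)$ for all $x\in A\cap[0,1]$, including $x=0$ and $x=1$. Finally $\overline{t(x)}=\overline{c}+\overline{x}/2=\overline{x}/2$, so $N(tgt^{-1})=\sum_xJ_x(g)X^{\overline{x}/2}=\sigma N(g)$.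
\end{proof}

Three choices enter this formula. The jumps at $0$ and $1$ are counted in $N$ because conjugation by $t$ turns them into interior jumps. The condition $c\in\ell A$ makes the action equal to $\sigma$; for another $c\in A$ one would get $X^{\overline{c}}\sigma$. The condition $0<c<\frac12$ moves the support away from both endpoints, which kills $\lambda_0$ and $\lambda_1$. For $k=1$ the ring $C$ is trivial and $I=0$, so there is nothing to twist. The first interesting case is $k=2$.

\section{An element of order two, by hand}\label{sec:example}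

Let $k=2$, so $G=F_4$, $C=\mathbb{Z}/3$, $X^3=1$, $c=\frac38$ and $t(x)=\frac38+\frac x2$ on $[0,1]$. Since $1/2=2$ in $\mathbb{Z}/3$, the automorphism $\sigma$ interchanges $X$ and $X^2$. We look for $u\in G$ with $\sigma N(u)=-N(u)$. Take
\[
u=\beta_{1/16,\,1/16}\;\beta_{6/16,\,1/16}^{-1},\qquad N(u)=X(X-1)^2-(X-1)^2=(X-1)^3=3X-3X^2 .
\]
The two bumps live on $[\frac1{16},\frac6{16}]$ and $[\frac6{16},\frac{11}{16}]$. So $u$ has slope $4$ on $[\frac1{16},\frac2{16}]$, slope $\frac14$ on $[\frac2{16},\frac{10}{16}]$, slope $4$ on $[\frac{10}{16},\frac{11}{16}]$, and is the identity elsewhere. The class of $m/16$ or $m/64$ is $m$ modulo $3$, and we obtain the following table for the breakpoints $x$ of $u$ and the breakpoints $t(x)$ of $tut^{-1}$.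
\[
\begin{array}{c|cccc}
x & 1/16 & 2/16 & 10/16 & 11/16\\
\overline{x} & 1 & 2 & 1 & 2\\ \hline
\text{jump} & +1 & -2 & +2 & -1\\ \hline
t(x) & 26/64 & 28/64 & 44/64 & 46/64\\
\overline{t(x)} & 2 & 1 & 2 & 1
\end{array}
\]
Thus $(N_1,N_2)$ is $(3,-3)$ for $u$ and $(-3,3)$ for $tut^{-1}$. Both maps are the identity near $0$ and $1$, so
\[
\Theta(tut^{-1}u)=0 .
\]
Corollary~\ref{cor:between} will show that $\ker\Theta=B'$ for every subgroup $B$ with $G'\le B\le G$. If also $u\in B$, then $tut^{-1}u$ lies in the commutator subgroup of $H=\langle B,t\rangle$, so the class of $u$ in $H^{\mathrm{ab}}$ is killed by $2$.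

The group $B$ must be chosen so that this class is not zero, and $B=G$ fails. The element $g=\beta_{2/16,\,1/16}\,\beta_{9/16,\,1/16}^{-1}$ has $N(g)=X^2(X-1)^2-(X-1)^2=3X-3$, so the commutator $[g,t]=g\cdot tg^{-1}t^{-1}$ has $N([g,t])=N(g)-\sigma N(g)=3X-3X^2$. Therefore $\Theta([g,t])=\Theta(u)$, and $u\in[g,t]\,G'$ dies in $\langle G,t\rangle^{\mathrm{ab}}$. As in Example~\ref{ex:wreath}, a parity condition removes the offending element. Let
\[
B=\{b\in F_4: N_1(b)\equiv N_2(b)\bmod 2\}.
\]
This subgroup contains $G'$ and $u$ but not $g$, so it has index $2$, and $tBt^{-1}\subseteq B$ because $t$ interchanges $N_1$ and $N_2$. On $B$ we can divide by $2$ and define a homomorphism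
\[
\chi\colon B\to\mathbb{Z}/2,\qquad \chi(b)=\tfrac12\bigl(N_1(b)-N_2(b)\bigr)\bmod 2,
\]
with $\chi(u)=3\bmod 2=1$ and $\chi(tbt^{-1})=-\chi(b)=\chi(b)$. Proposition~\ref{prop:HL} will show that $H=\langle B,t\rangle$ is the ascending HNN extension of $B$ along conjugation by $t$. Then $\chi$ respects the defining relations if we set $\chi(t)=0$, so it extends to $H$, and the class of $u$ in $H^{\mathrm{ab}}$ has order exactly $2$. Moreover $H$ is finitely presented by Lemma~\ref{lem:hnn}(c). The next two sections prove the two facts used here, for all $k$.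

\section{The commutator subgroup of $F_n$}\label{sec:commutator}

We return to arbitrary $k\ge1$ and show first that $\Theta$ is the abelianization map of $G$. Theorem~\ref{thm:brown} gives the rank of $G^{\mathrm{ab}}$, so it suffices to determine the image of $\Theta$. Besides $\sum_xJ_x(g)=0$ there is one more constraint on the jumps. It comes from the fact that $g$ preserves the length of $[0,1]$.

\begin{proposition}\label{prop:theta}
$\Theta(G)=\mathbb{Z}^2\times I^2$ and $\ker\Theta=G'$.
\end{proposition}

\begin{proof}
\emph{The values of $N$ lie in $I^2$.} Let $g\in G$, let $0=x_0<\dots<x_r=1$ be points of $A$ that include all breakpoints, let $n^{e_j}$ be the slope on $[x_{j-1},x_j]$, and put $e_0=e_{r+1}=0$. Since $g(1)-g(0)=1$,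
\[
\sum_{j=1}^r\bigl(n^{e_j}-1\bigr)(x_j-x_{j-1})=0 .
\]
We divide by $\ell$ and use that $(n^e-1)/\ell\equiv e\pmod{\ell A}$ for all $e\in\mathbb{Z}$. For $e\ge0$ this holds because $(n^e-1)/\ell=1+n+\dots+n^{e-1}$, and for $e<0$ because $(n^e-1)/\ell=-n^e\,(n^{-e}-1)/\ell\equiv-(-e)$. Hence $\sum_je_j(x_j-x_{j-1})\in\ell A$. Summation by parts gives
\[
\sum_{j=1}^re_j(x_j-x_{j-1})=\sum_{j=0}^re_jx_j-\sum_{j=0}^{r}e_{j+1}x_j=-\sum_{j=0}^rJ_{x_j}(g)\,x_j .
\]
So $\mu(N(g))=\sum_xJ_x(g)\,\overline{x}=0$, and $N(g)\in I^2$ by Lemma~\ref{lem:I2}.

\emph{The image.} We have shown $\Theta(G)\subseteq\mathbb{Z}^2\times I^2$, and Lemma~\ref{lem:bumps} with $U=(0,1)$ gives $0\times I^2\subseteq\Theta(G)$. For $h=n^{-2}$ we have $(n+1)h<1$, and the bumps $\beta_{0,h}$ and $\beta_{1-(n+1)h,h}$ have $(\lambda_0,\lambda_1)$ equal to $(1,0)$ and $(0,-1)$. So $\Theta(G)=\mathbb{Z}^2\times I^2$.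

\emph{The kernel.} The image is free abelian of rank $2+(n-2)=n$, so $\Theta$ induces a surjection from $G^{\mathrm{ab}}\cong\mathbb{Z}^n$ onto $\mathbb{Z}^n$. Its kernel has rank $0$ and is torsion-free, hence trivial.
\end{proof}

We need the abelianizations of subgroups such as $B$ in Section~\ref{sec:example}, and these are under control once $G'$ is known to be perfect. An element of $G'$ is a product of commutators $[u,v]$ with $u,v\in G$, and we want to replace $u$ and $v$ by elements of $G'=\ker\Theta$ without changing $[u,v]$. One can correct $N(u)$ and $N(v)$ by bumps placed away from the supports of $u$ and $v$, but these supports may fill $(0,1)$. So we first make room, by rewriting the element with commutators supported in a smaller interval.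

\begin{proposition}\label{prop:perfect}
$G'=G''$.
\end{proposition}

\begin{proof}
Let $g\in G'=\ker\Theta$. Since $\lambda_0(g)=\lambda_1(g)=0$, the map $g$ is the identity near $0$ and near $1$.

\emph{Making room.} Residue classes are dense, so there are $p\in\ell A$ and $q\in1+\ell A$ with $0<p<q<1$ such that $g$ is compactly supported in $(p,q)$. As $(q-p)-1\in\ell A$, Lemma~\ref{lem:plmaps}(b) provides a $PL_n$-map $\theta\colon[0,1]\to[p,q]$, and $\overline{\theta(x)}=\overline{p}+\overline{x}=\overline{x}$ by Lemma~\ref{lem:plmaps}(a). Conjugation $f\mapsto\theta f\theta^{-1}$, followed by extension by the identity, is an isomorphism from $G$ onto $G_{[p,q]}=\{f\in G:\operatorname{supp}f\subseteq[p,q]\}$.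

Let $\tilde g=\theta^{-1}g\theta\in G$. It is the identity near $0$ and $1$, so $\lambda_0(\tilde g)=\lambda_1(\tilde g)=0$ and all its jumps occur in $(0,1)$. For $x\in A\cap(0,1)$ the chain rule \eqref{eq:chain}, together with $J_{\theta(y)}(\theta^{-1})=-J_y(\theta)$ for $y=\tilde g(x)$, gives
\[
J_x(\tilde g)=-J_{\tilde g(x)}(\theta)+J_{\theta(x)}(g)+J_x(\theta).
\]
Multiply by $X^{\overline{x}}=X^{\overline{\tilde g(x)}}=X^{\overline{\theta(x)}}$ and sum over $x\in A\cap(0,1)$. The first and third terms cancel in the sum, because $\tilde g$ permutes $A\cap(0,1)$. The middle terms add up to $N(g)$, because $\theta$ maps $A\cap(0,1)$ onto $A\cap(p,q)$, which contains all breakpoints of $g$. So $N(\tilde g)=N(g)=0$ and $\tilde g\in\ker\Theta=G'$. Conjugating back by $\theta$, we write $g$ as a product of commutators $[u,v]$ with $u,v\in G_{[p,q]}$.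

\emph{Correcting.} Fix such a pair. By Proposition~\ref{prop:theta}, $N(u),N(v)\in I^2$. By Lemma~\ref{lem:bumps} there are $w\in G$ compactly supported in $(0,p)$ with $N(w)=-N(u)$, and $z\in G$ compactly supported in $(q,1)$ with $N(z)=-N(v)$. The elements $uw$ and $vz$ are the identity near $0$ and $1$ and have $N=0$, so they lie in $\ker\Theta=G'$. Because of disjoint supports, $w$ commutes with $u,v,z$, and $z$ commutes with $u,v,w$. Hence $[uw,vz]=[u,v]$, and $[u,v]\in G''$.
\end{proof}

For a subgroup $L\le I^2$ put $B_L=N^{-1}(L)\le G$.

\begin{corollary}\label{cor:between}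
If $G'\le B\le G$, then $B'=G'=\ker\Theta$, and $\Theta$ induces an isomorphism from $B^{\mathrm{ab}}$ onto the free abelian group $\Theta(B)$. In particular $B_L^{\mathrm{ab}}\cong\mathbb{Z}^2\times L$, and $[G:B_L]=[I^2:L]$.
\end{corollary}

\begin{proof}
We have $G'=G''\subseteq B'\subseteq G'$, and $\ker(\Theta|_B)=G'$. The group $B_L$ contains $\ker\Theta=G'$, and Proposition~\ref{prop:theta} gives $\Theta(B_L)=\mathbb{Z}^2\times L$ and $N(G)=I^2$.
\end{proof}

\section{The groups $H_L$}\label{sec:hnn}

The next proposition reduces the problem to one about lattices with an automorphism.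

\begin{proposition}\label{prop:HL}
Let $L\le I^2$ be a subgroup with $\sigma(L)\subseteq L$, and let $H_L=\langle B_L,t\rangle\le PL_2([-1,2])\cong F$. Then $\varphi(b)=tbt^{-1}$ defines an injective endomorphism of $B_L$, the group $H_L$ is the ascending HNN extension $B_L*_\varphi$, and
\[
H_L^{\mathrm{ab}}\cong\mathbb{Z}\oplus L/(\sigma-1)L .
\]
If $B_L$ is finitely presented, or of type $F_\infty$, then so is $H_L$. This is the case when $L$ has finite index in $I^2$.
\end{proposition}

\begin{proof}
For $b\in B_L$, Lemma~\ref{lem:halving} gives $tbt^{-1}\in G$ and $N(tbt^{-1})=\sigma N(b)\in L$; this is where $\sigma(L)\subseteq L$ is used. So $\varphi$ maps $B_L$ into itself, injectively because it is a conjugation, and there is a natural surjection $B_L*_\varphi\to H_L$. Let $t^{-i}bt^j$, as in Lemma~\ref{lem:hnn}(a), be an element of its kernel. Then $b=t^{i-j}$ in $H_L$. Since $t$ is increasing and $t(0)=c>0$, the sequence $t^m(0)$, $m\in\mathbb{Z}$, is strictly increasing, so $t^m(0)\neq0$ for $m\ne0$. But $b$ fixes $0$. Hence $i=j$ and $b=1$, and the surjection is an isomorphism.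

Identify $B_L^{\mathrm{ab}}$ with $\mathbb{Z}^2\times L$ by Corollary~\ref{cor:between}. By Lemma~\ref{lem:halving}, $\varphi_*(\lambda,v)=(0,\sigma v)$, so $(\varphi_*-1)(\lambda,v)=(-\lambda,(\sigma-1)v)$. The image of $\varphi_*-1$ is $\mathbb{Z}^2\times(\sigma-1)L$, and Lemma~\ref{lem:hnn}(b) gives the abelianization. The finiteness statement is Lemma~\ref{lem:hnn}(c). If $L$ has finite index in $I^2$, then $B_L$ has finite index in $G$ and is of type $F_\infty$ by Theorem~\ref{thm:brown}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $k=2$. An element $v_0+v_1X+v_2X^2$ of $I$ is determined by $(v_1,v_2)\in\mathbb{Z}^2$, and $\sigma$ interchanges the two coordinates. By Lemma~\ref{lem:I2}, $I^2$ is given by $v_1+2v_2\equiv0$, that is, $v_1\equiv v_2\pmod3$. Let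
\[
L=\{v\in I^2: v_1\equiv v_2\bmod2\}=\{(v_1,v_2): v_1\equiv v_2\bmod 6\}.
\]
This subgroup is $\sigma$-invariant and has index $2$ in $I^2$, and $B_L$ is the group $B$ of Section~\ref{sec:example}. By Proposition~\ref{prop:HL}, $H_L$ is an ascending HNN extension of the index-$2$ subgroup $B_L$ of $F_4$, it is of type $F_\infty$, and it embeds in $F$. The vectors $(1,1)$ and $(3,-3)$ lie in $L$ and have determinant $-6$, while $L$ has index $6$ in $\mathbb{Z}^2$; so they form a basis of $L$. The map $\sigma$ fixes the first and negates the second. Hence $(\sigma-1)L=\mathbb{Z}\cdot2(3,-3)$ and $L/(\sigma-1)L\cong\mathbb{Z}\oplus\mathbb{Z}/2$, so $H_L^{\mathrm{ab}}\cong\mathbb{Z}^2\oplus\mathbb{Z}/2$.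
\end{proof}

The torsion is generated by the class of the element $u$ of Section~\ref{sec:example}, since $N(u)=(3,-3)$. For comparison take $L=I^2$. The homomorphism $(v_1,v_2)\mapsto v_1+v_2$ on $I^2$ is nonzero, it vanishes on $(\sigma-1)I^2$, and its kernel $\mathbb{Z}(3,-3)$ is generated by $(1-\sigma)(3,0)$. So the coinvariants are $\mathbb{Z}$, and $\langle F_4,t\rangle^{\mathrm{ab}}\cong\mathbb{Z}^2$ is torsion-free.

\section{Torsion of arbitrary order}\label{sec:cyclic}

We now need $\sigma$-invariant lattices whose coinvariants contain $\mathbb{Z}/m$. If $\sigma$ permutes a basis of a free abelian group, the coinvariants are free abelian on the set of orbits, so such a \emph{permutation module} has no torsion in its coinvariants. A suitable submodule does. For $m\ge2$ let $P_m$ be free abelian with basis $e_r$, $r\in\mathbb{Z}/m$, and let $\sigma e_r=e_{r+1}$. Let $\varepsilon\colon P_m\to\mathbb{Z}$ be the coefficient sum, $\Delta_m=\ker\varepsilon$ and $\nu=\sum_re_r$. For $m=2$ the module $\Delta_2=\mathbb{Z}(e_1-e_0)$ is $\mathbb{Z}$ with $\sigma=-1$.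

\begin{lemma}\label{lem:Delta}
$\Delta_m/(\sigma-1)\Delta_m\cong\mathbb{Z}/m$.
\end{lemma}

\begin{proof}
Both $\Delta_m$ and $(\sigma-1)P_m$ are spanned by the elements $e_{r+1}-e_r$, so $p\mapsto(\sigma-1)p$ induces a surjection $P_m\to\Delta_m/(\sigma-1)\Delta_m$. An element $p$ is in its kernel if and only if $(\sigma-1)(p-\delta)=0$ for some $\delta\in\Delta_m$. The elements fixed by $\sigma$ are those with all coefficients equal, so the kernel is $\Delta_m+\mathbb{Z}\nu$. Since $\varepsilon(\nu)=m$, the map $\varepsilon$ induces $P_m/(\Delta_m+\mathbb{Z}\nu)\cong\mathbb{Z}/m$.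
\end{proof}

The ideal $I$ is a permutation module, since $\sigma d_i=d_{i/2}$. The lattice $L$ has to lie in $I^2$, so we use $\ell I\subseteq I^2$ instead. It has finite index in $I^2$, and $\sigma$ permutes its basis $\ell d_i$, $0\ne i\in C$, in the same way.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let first $T=\mathbb{Z}/m$ with $m\ge2$, and take $k=m$. The integers $1,2,\dots,2^{m-1}$ lie strictly between $0$ and $\ell=2^m-1$, and $2^m\equiv1\pmod\ell$. So the orbit $O$ of $1\in C$ under halving is $\{1,2,\dots,2^{m-1}\}$ and has $m$ elements, and $e_r\mapsto\ell d_{2^{-r}}$ identifies $P_m$ with the span of the $\ell d_i$, $i\in O$. Thus $\ell I=P_m\oplus R$, where $R$ is the permutation module spanned by the remaining $\ell d_i$. The submodule $\Delta_m\oplus R$ has infinite index, and we restore finite index by adding $\nu$. Put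
\[
L=\Bigl\{\ell\sum_{i\neq0}c_id_i\ :\ c_i\in\mathbb{Z},\ \sum_{i\in O}c_i\equiv0\bmod m\Bigr\}=\varepsilon^{-1}(m\mathbb{Z})\oplus R .
\]
It is $\sigma$-invariant and has index $m$ in $\ell I$, hence finite index in $I^2$. If $\varepsilon(p)=mj$ then $p-j\nu\in\Delta_m$, and $\Delta_m\cap\mathbb{Z}\nu=0$; so $\varepsilon^{-1}(m\mathbb{Z})=\Delta_m\oplus\mathbb{Z}\nu$ as $\sigma$-modules. Coinvariants commute with direct sums, and those of $\mathbb{Z}\nu$ and $R$ are free abelian. By Lemma~\ref{lem:Delta}, $L/(\sigma-1)L$ is the sum of $\mathbb{Z}/m$ and a free abelian group. By Proposition~\ref{prop:HL}, $H_L$ is of type $F_\infty$, embeds in $F$, and its abelianization has torsion subgroup $\mathbb{Z}/m$.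

A finite abelian group $T\neq0$ is a direct sum of $s$ nontrivial cyclic groups. The direct product of the corresponding groups $H_L$ is of type $F_\infty$ and embeds in $F^s$, hence in $F$. Its abelianization is the direct sum of the abelianizations of the factors, and so has torsion subgroup $T$. For $T=0$ take the trivial group.
\end{proof}

\section{Classification of the abelianizations}\label{sec:classification}

\subsection{The restriction}

\begin{proposition}\label{prop:necessity}
Every nontrivial finitely generated subgroup $H\le F$ has infinite abelianization.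
\end{proposition}

\begin{proof}
Let $h_1,\dots,h_r$ be nontrivial elements that generate $H$, and let $p$ be the least of the numbers $\inf\operatorname{supp}h_i$, attained at $i=1$, say. By Lemma~\ref{lem:leftend}, $p<1$, every $h_i$ fixes $p$, and $h_1'(p^+)\neq1$. So $H$ fixes $p$, and $h\mapsto\log_2h'(p^+)$ is a nonzero homomorphism $H\to\mathbb{Z}$.
\end{proof}

Finite generation is used for the minimum to be attained. It remains to realize every $\mathbb{Z}^r\oplus T$ with $r\ge1$ and $T$ finite, and the difficulty is the case $r=1$. If $k\geq2$ and $L$ has finite index in $I^2$, then $L\otimes\mathbb{Q}=I\otimes\mathbb{Q}$, so the rank of $L/(\sigma-1)L$ is the number of orbits of halving on $C\setminus\{0\}$. This number is at least $1$, and $H_L^{\mathrm{ab}}$ has rank at least $2$. We therefore need lattices of infinite index. For example, for $k=2$ the lattice $L=\mathbb{Z}(3X-3X^2)$ has $\sigma=-1$ and gives $H_L^{\mathrm{ab}}\cong\mathbb{Z}\oplus\mathbb{Z}/2$. Now $B_L$ has infinite index in $G$, and its finiteness properties need a new argument. Since $B_L$ contains $G'$, they are governed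 by the $\Sigma$-invariants of $G$.

\subsection{Finiteness properties of $B_L$}

Let $\Gamma$ be a group of type $F_m$. A \emph{character} is a homomorphism $\chi\colon\Gamma\to\mathbb{R}$, and the \emph{character sphere} $S(\Gamma)$ is the set of classes $[\chi]$ of nonzero characters up to multiplication by positive reals. Take a $K(\Gamma,1)$ with one vertex and finite $m$-skeleton, let $Y$ be the $m$-skeleton of its universal cover, and identify the vertices of $Y$ with the elements of $\Gamma$. For $s\in\mathbb{R}$ let $Y_{\chi\ge s}$ be the largest subcomplex all of whose vertices $\gamma$ satisfy $\chi(\gamma)\ge s$. The invariant $\Sigma^m(\Gamma)\subseteq S(\Gamma)$ consists of those $[\chi]$ such that for every $s$ there is $s'\le s$ for which every map $S^j\to Y_{\chi\ge s}$ with $0\le j\le m-1$ is null-homotopic in $Y_{\chi\ge s'}$. It does not depend on the choice of complex. We use it only through the following two theorems. The first is the Bieri--Renz criterion \cite{BR}; the homotopical form is in \cite{BG}, and it is quoted in this form in \cite{Zaremsky}.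

\begin{theorem}\label{thm:BR}
Let $\Gamma$ be of type $F_m$ and $\Gamma'\le B\le\Gamma$. Then $B$ is of type $F_m$ if and only if $[\chi]\in\Sigma^m(\Gamma)$ for every nonzero character $\chi$ of $\Gamma$ with $\chi(B)=0$.
\end{theorem}

\begin{theorem}[Kochloukova \cite{Kochloukova} for $m=2$, Zaremsky \cite{Zaremsky} for all $m\ge2$]\label{thm:sigma}
For $n,m\ge2$, the set $\Sigma^m(F_n)$ is the complement in $S(F_n)$ of the set of points $[a\lambda_0+b\lambda_1]$ with $a,b\ge0$, where $\lambda_0$ and $\lambda_1$ are the logarithms to base $n$ of the slopes at $0$ and $1$.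
\end{theorem}

We need only the consequence that $[\chi]\in\Sigma^m(F_n)$ whenever $\chi$ is not in the real span of $\lambda_0$ and $\lambda_1$, which is insensitive to sign conventions.

\begin{proposition}\label{prop:BL}
For every subgroup $L\le I^2$, the group $B_L$ is of type $F_\infty$.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:theta}, every character of $G$ can be written as $\chi=a\lambda_0+b\lambda_1+\psi\circ N$ with unique $a,b\in\mathbb{R}$ and $\psi\in\operatorname{Hom}(I^2,\mathbb{R})$. Let $\chi\neq0$ vanish on $B_L$. Since $\Theta(B_L)\supseteq\mathbb{Z}^2\times0$, the group $B_L$ contains elements with $N=0$ and arbitrary $(\lambda_0,\lambda_1)$, so $a=b=0$ and $\psi\neq0$. By uniqueness, $\chi$ is not in the span of $\lambda_0$ and $\lambda_1$, so $[\chi]\in\Sigma^m(G)$ for all $m\ge2$ by Theorem~\ref{thm:sigma}. Theorems~\ref{thm:brown} and~\ref{thm:BR} show that $B_L$ is of type $F_m$ for all $m$.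
\end{proof}

\subsection{Realization}

A direct product over the cyclic factors of $T$, as in the proof of Theorem~\ref{thm:B}, would contribute one copy of $\mathbb{Z}$ per stable letter. So all cyclic factors $\mathbb{Z}/m_1,\dots,\mathbb{Z}/m_s$ must be produced by a single lattice $L\cong\bigoplus_j\Delta_{m_j}$. For this we need $s$ different orbits of halving, of lengths divisible by $m_1,\dots,m_s$ respectively.

\begin{lemma}\label{lem:lattice}
Let $s\ge1$ and $m_1,\dots,m_s\ge2$, and take $k=m_1\cdots m_s$. There is a $\sigma$-invariant subgroup $L\le I^2$ with $L/(\sigma-1)L\cong\bigoplus_{j=1}^s\mathbb{Z}/m_j$.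
\end{lemma}

\begin{proof}
The nonzero classes modulo $\ell=2^k-1$ are represented by the integers $1,\dots,2^k-2$, whose binary expansions are the nonconstant words of length $k$ in $0$ and $1$. Since $2^k\equiv1$, multiplication by $2$ rotates these words cyclically by one place, and halving rotates them the other way. Note that $k\ge2^s>s$. For $1\le j\le s$ let $a_j=2^j-1$, whose word has $k-j\geq1$ zeros followed by $j$ ones. Read cyclically, it has exactly one position where a $0$ is followed by a $1$, so its $k$ rotations are distinct. Thus the orbit $O_j=\{2^{-e}a_j: e\in\mathbb{Z}/k\}$ has exactly $k$ elements. The orbits $O_1,\dots,O_s$ are disjoint, since the words in $O_j$ have $j$ ones.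

To turn a cycle of length $k$ into one of length $m_j$, we sum along residues modulo $m_j$, which divides $k$. For $r\in\mathbb{Z}/m_j$ put
\[
y_{j,r}=\sum_{e\in\mathbb{Z}/k,\ e\equiv r\bmod m_j}d_{2^{-e}a_j} .
\]
Then $\sigma y_{j,r}=y_{j,r+1}$. The elements $y_{j,r}$, for all $j$ and $r$, are linearly independent, being sums of basis vectors over disjoint nonempty sets. Hence $e_r\mapsto\ell y_{j,r}$ defines an embedding of $\sigma$-modules $\bigoplus_jP_{m_j}\to\ell I\subseteq I^2$. Let $L$ be the image of $\bigoplus_j\Delta_{m_j}$ and apply Lemma~\ref{lem:Delta} to each summand.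
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Type $F_\infty$ implies finitely presented, which implies finitely generated. So it suffices to prove necessity for finitely generated subgroups and sufficiency for subgroups of type $F_\infty$. Necessity is Proposition~\ref{prop:necessity}.

For sufficiency, $Q=0$ is the abelianization of the trivial group. Let $Q$ be infinite, $Q\cong\mathbb{Z}^r\oplus\bigoplus_{j=1}^s\mathbb{Z}/m_j$ with $r\ge1$ and all $m_j\ge2$. If $s=0$, take $\mathbb{Z}^r\le F$, which has the torus as a finite classifying space. If $s\ge1$, take $L$ as in Lemma~\ref{lem:lattice}. By Propositions~\ref{prop:BL} and~\ref{prop:HL}, the group $H_L$ is of type $F_\infty$, embeds in $F$, and $H_L^{\mathrm{ab}}\cong\mathbb{Z}\oplus\bigoplus_j\mathbb{Z}/m_j$. Then $H_L\times\mathbb{Z}^{r-1}$ is of type $F_\infty$, embeds in $F\times F$ and hence in $F$, and has abelianization $Q$.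
\end{proof}

\begin{thebibliography}{9}

\bibitem{BG}
Bieri and Geoghegan, Mem. Amer. Math. Soc. \textbf{161} (2003).

\bibitem{BR}
Bieri and Renz, Comment. Math. Helv. \textbf{63} (1988).

\bibitem{Brown}
K. S. Brown, \emph{Finiteness properties of groups}, J. Pure Appl. Algebra \textbf{44} (1987).

\bibitem{BNR}
Jos\'e Burillo, Brita Nucinkis and Lawrence Reeves, \emph{An Irrational-slope Thompson's Group}, arXiv:1806.00108 (2018).

\bibitem{Geoghegan}
Geoghegan, \emph{Topological Methods in Group Theory}.

\bibitem{Kochloukova}
Kochloukova, J. Algebra \textbf{371} (2012).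

\bibitem{Zaremsky}
Zaremsky, \emph{On the $\Sigma$-invariants of generalized Thompson groups and Houghton groups}, IMRN (2017).

\end{thebibliography}
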